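# Edge densities that swing between 0 and 1: an attracting triangle in a flip process

## 1. Majority among three vertices

Take a large graph and repeat the following move. Pick three random vertices and look at the graph they induce. If it has at least two of its three possible edges, make it a triangle; if it has at most one edge, make it empty. Call this the majority rule.

What does the edge density do? Suppose for the moment that the graph looks random with density $q$. A sampled triple has exactly two edges with probability $3q^2(1-q)$, and then the graph gains one edge. It has exactly one edge with probability $3q(1-q)^2$, and then the graph loses one. One edge changes the density $2|E|/n^2$ by $2/n^2$, so if $n^2$ steps are one unit of time, we expect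
$$q'=2\big[3q^2(1-q)-3q(1-q)^2\big]=6q(1-q)(2q-1).\tag{1}$$
A density above $\frac12$ climbs to $1$, a density below $\frac12$ sinks to $0$, and $\frac12$ stays.

If the graph does not look random, we describe it by a symmetric function $W(x,y)$, the local density between vertices of type $x$ and vertices of type $y$. Look at one pair $(x,y)$ inside a sampled triple with third vertex $z$. The pair is added exactly when it is a non-edge and $xz,yz$ are edges; it is deleted exactly when it is an edge and $xz,yz$ are non-edges. In all other cases its status is kept. There are six ordered positions for the pair in the triple, so $W$ should move with velocity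
$$6\Big[(1-W(x,y))\int W(x,z)W(z,y)\,dz-W(x,y)\int (1-W(x,z))(1-W(z,y))\,dz\Big].\tag{2}$$
For constant $W=q$ this is $6[(1-q)q^2-q(1-q)^2]$, which is (1) again.

Now try (2) on two disjoint cliques: split $[0,1]$ into halves, let $W=1$ inside each half and $W=0$ across. For $x,y$ in the same half the set of $z$ non-adjacent to both is the other half, so the velocity is $6[0-\frac12]=-3$. For $x,y$ in different halves there is no common neighbor and the pair is not an edge, so the velocity is $0$. The cliques erode. Keep this computation in mind; it will tell us in Section 7 what has to be changed in the rule.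

In this example both the empty and the complete graph attract, and every constant start other than $\frac12$ chooses one of them once and for all. Can some rule make one single trajectory do both: come arbitrarily close to the empty graph, then arbitrarily close to the complete graph, and so on, forever?

## 2. Flip processes, velocity operators, trajectories

Let $k\ge2$ and let $\mathcal H_k$ be the set of labelled graphs on $[k]=\{1,\dots,k\}$.

**Definition (flip process).** A rule $\mathcal R$ of order $k$ assigns to every $F\in\mathcal H_k$ a probability distribution $(\mathcal R_{F,H})_{H\in\mathcal H_k}$. The flip process starts from an $n$-vertex graph $G_0$; in each step it samples random vertices $v_1,\dots,v_k$ of $G_{i-1}$ and replaces the induced graph $F=G_{i-1}[v_1,\dots,v_k]$ by a graph $H$ drawn from $\mathcal R_{F,\cdot}$, which gives $G_i$.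

The majority rule has order $3$, with $\mathcal R_{F,K_3}=1$ if $F$ has at least two edges and $\mathcal R_{F,\emptyset}=1$ otherwise. We say that $\mathcal R$ fixes $F$ if $\mathcal R_{F,F}=1$.

**Definition (graphon, cut norm).** A graphon is a symmetric measurable function $W:[0,1]^2\to[0,1]$, up to a.e. equality; $\mathcal W_0$ is the set of graphons. The cut norm is $\|U\|_\square=\sup_{S,T\subseteq[0,1]}\big|\int_{S\times T}U\big|$.

The constants $0$ and $1$ are graphons; they stand for the empty and the complete graph. Note that $\|U\|_\square\le\|U\|_{L^1}\le\|U\|_\infty$, and that $\|U_n-U\|_\square\to0$ implies $\int U_n\to\int U$ (take $S=T=[0,1]$). Also $\|\cdot\|_\square$ is a norm on a.e. classes, so limits are unique. The most important example for us: let $A=[0,\frac12)$, $B=[\frac12,1]$, and let $W_{u,v}$ have value $u$ on $A^2\cup B^2$ and value $v$ on $(A\times B)\cup(B\times A)$. Then $W_{c,c}$ is the constant $c$, and $W_{1,0}$ is two disjoint cliques.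

**Definition (velocity operator).** For $F\in\mathcal H_k$, distinct $i,j\in[k]$ and $x,y\in[0,1]$ put
$$t^{ij}_{x,y}(F,W)=\int \prod_{ab\in E(F)}W(z_a,z_b)\prod_{ab\notin E(F),\,a\ne b}(1-W(z_a,z_b))\prod_{\ell\ne i,j}dz_\ell ,\qquad z_i=x,\ z_j=y,$$
products over unordered pairs. The velocity operator of $\mathcal R$ is
$$\mathfrak VW(x,y)=\sum_{F,H\in\mathcal H_k}\mathcal R_{F,H}\sum_{(i,j):\,i\ne j}t^{ij}_{x,y}(F,W)\big(\mathbb I[ij\in E(H)]-\mathbb I[ij\in E(F)]\big).\tag{3}$$

In words: $t^{ij}_{x,y}(F,W)$ is the density of sampling $F$ with the roots $i,j$ placed at $x,y$, and (3) adds up the expected changes of the pair. For the majority rule, (3) is (2). The sum runs over ordered pairs and $t^{ij}_{x,y}=t^{ji}_{y,x}$, so $\mathfrak VW$ is symmetric.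

**Definition (trajectory, limit set).** The trajectory $t\mapsto\Phi^tW$ of $W\in\mathcal W_0$ is the unique solution in $\mathcal W_0$, viewed inside $L^\infty([0,1]^2)$, of $\frac{d}{dt}\Phi^tW=\mathfrak V(\Phi^tW)$, $\Phi^0W=W$; it is defined for all $t\ge0$. Further,
$$\omega_+(W)=\{U\in\mathcal W_0:\ \|\Phi^{t_n}W-U\|_\square\to0\text{ for some sequence }t_n\to\infty\}.$$

It is known that for a large graph $G_0$ close to $W$ in cut norm, the flip process with time rescaled by $n^2$ stays close to this trajectory on any bounded time interval with high probability. The notions and the following question come from Garbe, Hladký, Šileikis and Skerman, "From flip processes to dynamical systems on graphons" (arXiv:2201.12272, 2022): do there exist a flip process and a graphon $W$ with $\{0,1\}\subseteq\omega_+(W)$?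

Two tools are used throughout. First, formula (3) makes sense for every bounded symmetric function and is a finite sum of bounded multilinear expressions, so $\mathfrak V$ is locally Lipschitz on $L^\infty$. Hence, by Grönwall's inequality, two solutions in $L^\infty$ that agree at one time agree on their common interval, forward and backward.

**Lemma 1.** Let $X\subset L^\infty$ be a finite-dimensional space of symmetric functions with $\mathfrak V(X)\subseteq X$. If $W\in X\cap\mathcal W_0$, then $\Phi^tW\in X$ for all $t\ge0$.

*Proof.* Solve the equation inside $X$ with initial value $W$ (Picard–Lindelöf). On its interval of existence this solution equals $\Phi^tW$ by uniqueness in $L^\infty$. So it takes values in $[0,1]$, does not blow up, and exists for all $t\ge0$. $\square$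

Second, let $e(t)=\int\Phi^tW$ be the edge density. Integrating $t^{ij}_{x,y}(F,W)$ over $x,y$ gives the induced density $t_{\rm ind}(F,W)$, the integral of the full product over all $z_1,\dots,z_k$, whatever $i,j$ are. Since integration is a bounded linear functional on $L^\infty$,
$$e'=\int\mathfrak V(\Phi^tW)=2\sum_{F,H}\mathcal R_{F,H}\,t_{\rm ind}(F,\Phi^tW)\,\big(|E(H)|-|E(F)|\big).\tag{4}$$

## 3. Order two, constant starts, and the two theorems

**Order two.** A rule of order $2$ turns a non-edge into an edge with some probability $\alpha$ and an edge into a non-edge with some probability $\beta$. So $\mathfrak VW=2[\alpha(1-W)-\beta W]$. If $\alpha=\beta=0$, nothing moves. Otherwise, with $w^*=\alpha/(\alpha+\beta)$, we get $\Phi^tW=w^*+e^{-2(\alpha+\beta)t}(W-w^*)$, which converges. No oscillation.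

**Constant starts.** For constant $W=q$, (3) gives a constant $f(q)$ with $f$ a polynomial. By Lemma 1, with $X$ the constants, $\Phi^tq$ is a constant $q(t)$ with $q'=f(q)$. A solution of a scalar autonomous equation is monotone, and $q(t)$ is bounded, so it converges. For every rule, $\omega_+(q)$ is a single constant.

So we need $k\ge3$ and a non-constant start. Two-step graphons are already enough. Let $\Delta=\{(u,v):0\le v\le u\le1\}$, with boundary $\partial\Delta$ in $\mathbb R^2$. For $\kappa\in(\frac23,1)$ the rule $\mathcal R^\kappa$ of order $11$ treats a graph $F$ on $[11]$ as follows.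

* (add) If $12\notin E(F)$; $34,56,17,27\in E(F)$; $18,28\notin E(F)$; and $\{9,10,11\}$ is independent: replace $F$ by $F+12$.
* (delete) If $12\in E(F)$; $34,35,45\in E(F)$; $16,67,72\notin E(F)$; $18,89,92\notin E(F)$; and $\{10,11\}\notin E(F)$: with probability $\kappa$ replace $F$ by $F-12$, otherwise keep $F$.
* In all other cases keep $F$.

For $k>11$ apply the same rule to the first $11$ vertices and ignore the others. The velocity operator is unchanged: for each pair $ab$ on which the rule puts no condition, the factors $W(z_a,z_b)$ and $1-W(z_a,z_b)$ add up to $1$.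

**Theorem 1.** Let $\frac23<\kappa<1$. There is a nonempty open set $O\subset\Delta$ such that for the rule $\mathcal R^\kappa$ and every $(u,v)\in O$,
$$\omega_+(W_{u,v})=\{W_{u',v'}:(u',v')\in\partial\Delta\}.$$
In particular $\omega_+(W_{u,v})$ contains the constants $0$ and $1$ (and every constant $c\in[0,1]$), so the edge density has $\liminf=0$ and $\limsup=1$ along the trajectory.

So the answer is yes, for order $11$ and hence for every order $k\ge11$. The second theorem gives necessary conditions, and it explains why the rule must be somewhat elaborate. The minimal order allowing such oscillation is not determined here.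

**Theorem 2.** Let $\mathcal R$ be a rule of order $k$ and $W\in\mathcal W_0$ with $\{0,1\}\subseteq\omega_+(W)$.
(a) $\mathcal R$ fixes the empty and the complete graph with probability $1$; hence $k\ge3$.
(b) If $W$ is a step graphon with finitely many steps, then $\mathcal R$ fixes with probability $1$ every graph with at most one edge and every graph with at most one non-edge; hence $k\ge4$.

A step graphon with finitely many steps is a graphon that is a.e. constant on the products of the parts of some finite partition of $[0,1]$; null parts can be merged into others, so we assume that all parts have positive measure. We prove Theorem 2 first, because it shows which first attempts must fail.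

## 4. The empty and the complete graph must be fixed

**Step 1: complementation.** This step halves the work. Put $\mathcal R^*_{F,H}=\mathcal R_{\overline F,\overline H}$, where $\overline F$ is the complement of $F$. Since $t^{ij}_{x,y}(F,1-W)=t^{ij}_{x,y}(\overline F,W)$ and $\mathbb I[ij\in E(H)]-\mathbb I[ij\in E(F)]=-(\mathbb I[ij\in E(\overline H)]-\mathbb I[ij\in E(\overline F)])$, the velocity operator of $\mathcal R^*$ satisfies $\mathfrak V^*(1-W)=-\mathfrak VW$. So $1-\Phi^tW$ is the $\mathcal R^*$-trajectory of $1-W$, and $\{0,1\}$ lies in its limit set as well. Therefore it suffices to prove the claims about the empty graph and about graphs with one edge.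

**Step 2: if $\emptyset$ is not fixed, the density is pushed up near $0$.** Suppose $\mathcal R_{\emptyset,\emptyset}<1$, and let $c_0>0$ be twice the expected number of edges of $H\sim\mathcal R_{\emptyset,\cdot}$. In (4) the graph $\emptyset$ contributes $c_0\,t_{\rm ind}(\emptyset,\cdot)\ge c_0(1-\binom k2e)$, because $\prod(1-w_i)\ge1-\sum w_i$ for $w_i\in[0,1]$. A graph $F\ne\emptyset$ has $t_{\rm ind}(F,\cdot)\le e$ (keep one edge factor), so it contributes at most $k^2e$ in absolute value. Hence
$$e'\ge c_0\Big(1-\binom k2e\Big)-2^{\binom k2}k^2e ,$$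
and there is $\eta>0$ such that $e'\ge c_0/2$ whenever $e\le\eta$.

**Step 3: conclusion of (a).** We claim $e(t)\ge\eta$ for every $t>2\eta/c_0$. Otherwise $e(t)<\eta$ for some such $t$; take the maximal interval ending at $t$ on which $e<\eta$. If its left end is a time $t_0$ with $e(t_0)=\eta$, then $e(t)>e(t_0)=\eta$, because $e'\ge c_0/2$ there. If it is $[0,t]$, then $e(t)\ge c_0t/2>\eta$. Both are contradictions. So the density stays away from $0$ and $0\notin\omega_+(W)$, against the assumption. Thus $\emptyset$ is fixed, and by Step 1 so is the complete graph. If $k=2$, these are all graphs, so $\mathfrak V=0$, trajectories are constant, and $\omega_+(W)=\{W\}$ cannot contain both $0$ and $1$. Hence $k\ge3$.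

## 5. No linear term at 0 and 1

Now we prove (b). Let $W$ be a step graphon with finitely many steps of positive measure.

**Step 1: reduce to finite dimension and isolate the linear part at $0$.** Let $X\subset L^\infty$ be the space of symmetric kernels constant on the blocks of $W$. If $U\in X$, each $t^{ij}_{x,y}(F,U)$ is constant on blocks in $(x,y)$, so $\mathfrak V(X)\subseteq X$ and the trajectory stays in $X$ by Lemma 1. By (a), $\emptyset$ is fixed and contributes nothing to $\mathfrak V$. A graph with at least two edges contributes only terms of degree at least $2$ in $U$. A graph $F$ with a single edge $ab$ contributes, to first order, $U(z_a,z_b)$ integrated over the unrooted variables. This is $U(x,y)$ if $\{i,j\}=\{a,b\}$; it is $\deg_U(x)=\int U(x,z)dz$ or $\deg_U(y)$ if exactly one of $i,j$ lies in $\{a,b\}$; it is $\int U$ if $ij$ and $ab$ are disjoint. Hence $\mathfrak VU=LU+N(U)$, where $N$ has only terms of degree $\ge2$ and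
$$LU(x,y)=-\rho\,U(x,y)+\sigma\,(\deg_U(x)+\deg_U(y))+\tau\int U,\qquad \rho,\sigma,\tau\ge0.\tag{5}$$
Here $\rho$, $2\sigma$, $\tau$ are the sums, over one-edge graphs $F$ and ordered pairs $(i,j)$, of the probabilities that the edge $ij=E(F)$ is deleted, that a pair $ij$ meeting the edge in exactly one vertex is added, and that a pair $ij$ disjoint from the edge is added. The two degree terms have the same coefficient because swapping $(i,j)$ exchanges them.

If $\rho=\sigma=\tau=0$, then with probability $1$ nothing is deleted from or added to a one-edge graph, which is the claim. So suppose they are not all $0$. We show $\{0,1\}\not\subseteq\omega_+(W)$, which contradicts the assumption. (For the majority rule, $\rho=3\cdot2=6$ and $\sigma=\tau=0$, matching the derivative $-6$ of (1) at $q=0$.)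

**Step 2: an equation for the density.** Put $\mu=-\rho+2\sigma+\tau$; then $\int LU=\mu\int U$, as $\int\deg_U=\int U$. Since $\emptyset$ is fixed, $0$ is an equilibrium; since $1\in\omega_+(W)$, we have $W\ne0$; by uniqueness the trajectory never reaches $0$, so $e(t)>0$ for all $t$. In $X$ every block has measure bounded below, so $\|U\|_\infty\le C\int U$ for $0\le U\in X$. Hence $|\int N(\Phi^tW)|\le Ce^2$ and
$$e'=\mu e+O(e^2)\quad\text{along the trajectory.}$$
In what follows $\eta\in(0,1)$ is a small number chosen in each case.

**Step 3: the case $\mu>0$.** Choose $\eta$ with $e'>0$ whenever $0<e\le\eta$. If $e(t)<m:=\min(\eta,e(0))$ for some $t$, let $t_0$ be the last time before $t$ with $e(t_0)=m$. On $(t_0,t]$ we have $e<m\le\eta$, so $e$ increases there and $e(t)>m$, a contradiction. So $e\ge m$ always and $0\notin\omega_+(W)$.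

**Step 4: the case $\mu<0$.** Choose $\eta$ with $e'\le\frac\mu2e$ whenever $e\le\eta$. If $e\le\eta$ ever happens, it persists, $e\to0$ and $1\notin\omega_+(W)$. If it never happens, $0\notin\omega_+(W)$.

**Step 5: the case $\mu=0$, splitting off the non-constant part.** Now the density equation has no linear term, and we must compare with constants. We have $\rho=2\sigma+\tau$, so $\rho=0$ would force $\sigma=\tau=0$. Hence $2\sigma+\tau>0$, so $\nu:=\sigma+\tau>0$ and $-\rho+\sigma=-\nu$. Let $z=\Phi^tW-e$, which has mean zero, and let $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ be the $L^2$ norm and inner product. Let $g=\deg_z$; then $\int g=0$, so $\langle z,g(x)+g(y)\rangle=2\|g\|^2$ and $\|g(x)+g(y)\|^2=2\|g\|^2+2(\int g)^2=2\|g\|^2$. Cauchy–Schwarz gives $2\|g\|^2\le\sqrt2\,\|z\|\,\|g\|$, that is, $2\|g\|^2\le\|z\|^2$. Therefore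
$$\langle z,Lz\rangle=-\rho\|z\|^2+2\sigma\|g\|^2\le(-\rho+\sigma)\|z\|^2=-\nu\|z\|^2 ,$$
and $\int Lz=\mu\int z=0$. For constant $q$ we have $L(q)=\mu q=0$, so $\mathfrak V(q)=N(q)=:f(q)$ is a constant, with $f$ a polynomial.

The difference $N(e+z)-N(e)$ is a polynomial in $(e,z)$ in which every term has total degree at least $2$ and contains $z$. Also $\|z\|_\infty\le Ce$, because $\|\Phi^tW\|_\infty\le Ce$, and on $X$ all norms are equivalent. So every term is at most $Ce\|z\|$, and $\|N(e+z)-N(e)\|\le Ce\|z\|$. As $z$ is orthogonal to constants and $z'=\mathfrak V(e+z)-e'=Lz+N(e+z)-e'$,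
$$(\|z\|^2)'=2\langle z,Lz+N(e+z)-N(e)\rangle\le-2\nu\|z\|^2+Ce\|z\|^2,\qquad |e'-f(e)|\le B\,e\,\|z\|\tag{6}$$
for a constant $B$; the second estimate comes from $e'=\int Lz+\int N(e+z)=f(e)+\int(N(e+z)-N(e))$.

**Step 6: the case $\mu=0$, conclusion.** Choose $\eta$ so small that $(\|z\|^2)'\le-\nu\|z\|^2$ for $e\le\eta$, and that the polynomial $f$ satisfies $f\ge0$ on $(0,\eta]$ or $f\le0$ on $(0,\eta]$. On a time interval starting at $t_0$ on which $e\le\eta$ we get $\|z(t)\|\le\|z(t_0)\|e^{-\nu(t-t_0)/2}$. Since $\|z\|\le1$, the integral of $\|z\|$ over this interval is at most $2/\nu$.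

If $f\ge0$ on $(0,\eta]$, then $(\ln e)'\ge-B\|z\|$ on such intervals. Given $t$ with $e(t)<\eta$, the maximal interval ending at $t$ on which $e\le\eta$ starts at time $0$ or at a time with $e=\eta$. So $e(t)\ge e^{-2B/\nu}\min(\eta,e(0))$ for all $t$, and $0\notin\omega_+(W)$.

If $f\le0$ on $(0,\eta]$, then $(\ln e)'\le B\|z\|$ on such intervals. Suppose $e(t_0)<e^{-2B/\nu}\eta/2$ for some $t_0$. As long as $e\le\eta$ on $[t_0,t]$ we get $e(t)<\eta/2$; by continuity this lasts forever, and $1\notin\omega_+(W)$. If no such $t_0$ exists, $0\notin\omega_+(W)$.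

**Step 7: the order.** In all cases $\{0,1\}\not\subseteq\omega_+(W)$, a contradiction; so one-edge graphs are fixed, and by complementation ($1-W$ is again a step graphon) so are graphs with one non-edge. For $k\le3$ every graph has at most one edge or at most one non-edge, so all graphs are fixed, trajectories are constant and $\omega_+(W)$ is a single point. Hence $k\ge4$. This proves Theorem 2. $\blacksquare$

## 6. Why neither a periodic orbit nor a linear saddle can do it

The first idea for a permanent oscillation is an attracting periodic orbit. It fails at once: by Theorem 2(a), $0$ and $1$ are equilibria, and a periodic orbit that is not a point contains no equilibrium. The trajectory has to come closer and closer to two rest points without ever staying, so it must become slower and slower near them.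

This suggests a heteroclinic cycle: finitely many equilibria, joined in cyclic order by orbits running from each to the next. We look for it among the two-step graphons $W_{u,v}$ with $(u,v)\in\Delta$, and we want it to be the boundary of the triangle:

* from $0$ to $1$ through the constants, along the side $u=v$ from $(0,0)$ to $(1,1)$;
* from $1$ to two disjoint cliques, along the side $u=1$ from $(1,1)$ to $(1,0)$;
* from two cliques back to $0$, along the side $v=0$ from $(1,0)$ to $(0,0)$.

A cycle alone proves nothing; it must attract. Consider $x'=x(y-z)$, $y'=y(z-x)$, $z'=z(x-y)$ on the simplex $x+y+z=1$, $x,y,z\ge0$ (the three right-hand sides sum to $0$). On the side $z=0$ we have $x'=xy>0$, so the three sides form a heteroclinic cycle. But $(\ln xyz)'=(y-z)+(z-x)+(x-y)=0$, so an interior orbit keeps the product $xyz$ and never comes close to a corner.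

The usual way to prove attraction is to linearize at the corners and to compare, at each saddle, the contracting with the expanding eigenvalue. Here this stops working exactly because of Theorem 2(b). Since graphs with at most one edge are fixed, $\mathfrak VU$ has only terms of degree $\ge2$ in $U$, so the derivative of the planar vector field at $(0,0)$ is zero. By complementation it is zero at $(1,1)$ too. There are no eigenvalues to compare.

What gets past this point is to change coordinates at the degenerate corners: follow the ratio $\theta=(1-u)/(1-v)$ near $(1,1)$ and $s=v/u$ near $(0,0)$. In these ratios the common high power of the distance to the corner factors out of all equations, a change of time removes it, and what is left can be estimated.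

## 7. Building the rule around the three sides

Write $\overline W=1-W$ and $e=\int W$. The majority rule has the shape $(1-W)P-WQ$ with $P=\int W(x,z)W(z,y)dz$ and $Q=\int\overline W(x,z)\overline W(z,y)dz$. Adding behaves well: on $v=0$, cross pairs have no common neighbors, so no cross edge appears and the side $v=0$ is invariant. Deleting does not: in Section 1 we saw the cliques erode, because two vertices of one clique have common non-neighbors. On $u=1$ the function $\overline W$ vanishes inside the parts, so a path of non-edges changes part in every step. After two steps it is back in its part, but after three steps it is in the other part. So we replace the two-step path in $Q$ by a three-step path: then on $u=1$ only cross pairs can be deleted.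

Theorem 2(b) forces more. With "$12$ is an edge and $1,2$ are joined by a path of three non-edges" as the deletion pattern, a one-edge graph would not be fixed; so the pattern must demand another edge. Similarly the addition pattern must demand a further non-edge. The rule $\mathcal R^\kappa$ does both. On constants $p$, with $a=1-p$, its addition pattern prescribes $4$ edges and $6$ non-edges and its deletion pattern $4$ edges and $7$ non-edges, so adding has weight $p^4a^6$ and deleting $\kappa p^4a^7$. Adding wins on the whole diagonal when $\kappa<1$. That the other two sides run in the right direction, and that the corners are passed, is checked next.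

## 8. The planar system and its three sides

**Step 1: the velocity operator of $\mathcal R^\kappa$.** Only the pair $12$ ever changes, so only $(i,j)=(1,2),(2,1)$ contribute to (3). Both patterns are symmetric in $1$ and $2$, and their auxiliary pieces use disjoint sets of further vertices. Pairs without a condition sum out. Hence
$$\mathfrak VW(x,y)=2\big[(1-W(x,y))P(x,y)-\kappa W(x,y)Q(x,y)\big],$$
$$P=e^2\Big(\int W(x,z)W(z,y)dz\Big)\Big(\int\overline W(x,z)\overline W(z,y)dz\Big)t(K_3,\overline W),$$
$$Q=t(K_3,W)\Big(\iint\overline W(x,z)\overline W(z,w)\overline W(w,y)\,dz\,dw\Big)^2(1-e),$$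
where $t(K_3,\cdot)$ is the triangle density. In $P$ the factors come from the edges $34$, $56$, the common neighbor $7$, the common non-neighbor $8$ and the independent triple; in $Q$ from the triangle $345$, the two non-edge paths $1$-$6$-$7$-$2$ and $1$-$8$-$9$-$2$, and the non-edge $\{10,11\}$.

**Step 2: evaluation on $W_{u,v}$.** We put
$$a=1-u,\quad d=1-v,\quad b=u-v=d-a,\quad p=\tfrac{u+v}2,\quad \bar e=1-p=\tfrac{a+d}2,\quad \lambda=\tfrac{u-v}2=\tfrac{d-a}2 .$$
With $\epsilon=\mathbb I_A-\mathbb I_B$ we have $W=p+\lambda\epsilon(x)\epsilon(y)$ and $\overline W=\bar e-\lambda\epsilon(x)\epsilon(y)$. Since $1$ and $\epsilon$ are orthonormal, composing kernels multiplies the coefficients. Here $\epsilon(x)\epsilon(y)=1$ for $x,y$ in the same part and $-1$ otherwise. This gives the following.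

* $e=p$, and $t(K_3,W)=p^3+\lambda^3=(p+\lambda)(p^2-p\lambda+\lambda^2)=uM$ with $M=\frac{u^2+3v^2}4$, because $p^2+\lambda^2=\frac{u^2+v^2}2$ and $p\lambda=\frac{u^2-v^2}4$.
* $t(K_3,\overline W)=\bar e^3-\lambda^3=(\bar e-\lambda)(\bar e^2+\bar e\lambda+\lambda^2)=aS$ with $S=\frac{a^2+3d^2}4$, because $\bar e^2+\lambda^2=\frac{a^2+d^2}2$ and $\bar e\lambda=\frac{d^2-a^2}4$.
* The double integral in $Q$ is $\bar e^3-\lambda^3\epsilon(x)\epsilon(y)$: it is $aS$ in the same part and $\bar e^3+\lambda^3=dR$ in different parts, with $R=\bar e^2-\bar e\lambda+\lambda^2=\frac{3a^2+d^2}4$.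
* $\int W(x,z)W(z,y)dz=p^2\pm\lambda^2$: it is $\frac{u^2+v^2}2$ in the same part and $uv$ in different parts. Likewise for $\overline W$: $\frac{a^2+d^2}2$ and $ad$.

So $\mathfrak VW_{u,v}$ is again constant on the two types of blocks. In the same part, $(1-W)P-\kappa WQ=a\cdot p^2\frac{u^2+v^2}2\frac{a^2+d^2}2aS-\kappa u\cdot uM(aS)^2\bar e$; in different parts it is $d\cdot p^2\,uv\,ad\,aS-\kappa v\cdot uM(dR)^2\bar e$. Dropping the factor $2$ (a change of time) we get
$$\begin{aligned}u'&=a^2S\,F,& F&=\tfrac14p^2(u^2+v^2)(a^2+d^2)-\kappa u^2MS\bar e,\\ v'&=uvd^2\,G,& G&=p^2a^2S-\kappa MR^2\bar e.\end{aligned}\tag{7}$$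

**Step 3: the flow on the sides.** We check that each side runs in the desired direction.

*Side $b=0$, $u=v=p$.* Here $a=d=\bar e$, $S=R=a^2$, $M=p^2$, so $F=p^4a^2(1-\kappa a)$ and $G=p^2a^4(1-\kappa a)$, and
$$u'=v'=p^4a^6(1-\kappa a)>0\quad\text{for }0<p<1.\tag{8}$$

*Side $a=0$, $u=1$.* Here $u'=0$ and $v'=-\kappa vd^2MR^2\bar e<0$ for $0<v<1$.

*Side $v=0$.* Here $v'=0$. With $x=u/2\in[0,\frac12]$ we have $d=1$, $a=1-2x$, $p=x$, $M=x^2$, $\bar e=1-x$, $S=1-x+x^2$, so $S\bar e=1-2x+2x^2-x^3$ and $a^2+d^2=2(1-2x+2x^2)$. Therefore
$$F=x^4\big[2(1-2x+2x^2)-4\kappa(1-2x+2x^2-x^3)\big]=2x^4(1-2x+2x^2)\big[1-2\kappa(1-r)\big],\quad r=\frac{x^3}{1-2x+2x^2}.$$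
The numerator of $r'$ is $3x^2-4x^3+2x^4=x^2(3-4x+2x^2)\ge0$, so $r$ is increasing on $[0,\frac12]$ with maximum $r(\frac12)=\frac14$. Hence $2\kappa(1-r)\ge\frac32\kappa>1$, so $F<0$ for $0<x\le\frac12$ and $u'=a^2SF<0$ for $0<u<1$. Here $\kappa>\frac23$ is used.

**Step 4: invariance.** We need that orbits stay in $\Delta$ and that a small distance to a side changes by at most a bounded factor in bounded time. By (7), $a'=-u'$ is a polynomial divisible by $a$, and $v'$ is divisible by $v$. By (8) the polynomial $b'=u'-v'$ vanishes on the line $u=v$, so it is divisible by $b$. The quotients are bounded on $\Delta$, so there is $C_0$ with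
$$|a'|\le C_0a,\qquad|v'|\le C_0v,\qquad|b'|\le C_0b\qquad\text{on }\Delta.\tag{9}$$
The lines $a=0$, $v=0$, $b=0$ are invariant; by uniqueness, orbits cannot cross them. So $\Delta$, its interior and its sides are invariant, and solutions in $\Delta$ exist for all time.

**Step 5: from graphons to the plane.** Let $(u,v)(\cdot)$ solve (7). Then $W_{(u,v)(2t)}$ is a solution in $\mathcal W_0$, so by uniqueness $\Phi^tW_{u,v}=W_{(u,v)(2t)}$. Taking $(S,T)=(A,A)$ and $(A,B)$ in the cut norm, and bounding it above by the sup norm,
$$\tfrac14\max(|u-u'|,|v-v'|)\le\|W_{u,v}-W_{u',v'}\|_\square\le\max(|u-u'|,|v-v'|).$$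
So $\{W_{u,v}:(u,v)\in\Delta\}$ is compact, hence closed, in cut norm, and convergence inside it is convergence of $(u,v)$. Therefore
$$\omega_+(W_{u,v})=\{W_{u',v'}:(u',v')\in L\},\tag{10}$$
where $L$ is the usual $\omega$-limit set of $(u,v)$ under (7). It remains to show $L=\partial\Delta$ for an open set of starting points.

## 9. Following the sides

From now on fix $\delta\in(0,\delta_0]$, where $\delta_0\in(0,\frac14)$ depends only on $\kappa$. It has to satisfy finitely many conditions, marked "for $\delta$ small" below. Each says that a strict inequality between continuous functions, true on a compact set at $d=0$, or at $(a,v)=(0,0)$, or at $u=0$, persists nearby; so each holds for all sufficiently small $\delta$. By $C\ge1$ and $c>0$ we denote constants depending only on $\kappa,\delta$, possibly changing from line to line. All orbits considered start in $\operatorname{int}\Delta$ and hence stay there.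

By Step 3 of Section 8 and compactness there are $\eta\in(0,\delta/2)$ and $c>0$ with

* $v'\ge c$ on $T_0=\{0\le b\le\eta,\ \delta/2\le v\le1-\delta\}\cap\Delta$,
* $v'\le-c$ on $T_1=\{0\le a\le\eta,\ \delta\le v\le1-\delta\}$,
* $u'\le-c$ on $T_2=\{0\le v\le\eta,\ \delta\le u\le1-\delta\}$.

Call $b,a,v$ the transversal coordinate of the tubes $T_0,T_1,T_2$ respectively.

**Lemma 2 (tubes).** There is $C$ such that an orbit in $T_i$ with transversal coordinate $z\le\eta/(2C)$ stays in $T_i$ until it reaches the end of $T_i$ ($v=1-\delta$, $v=\delta$, $u=\delta$ for $i=0,1,2$), and its transversal coordinate is at most $Cz$ all this time.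

*Proof.* In $T_i$ the other coordinate is strictly monotone with speed at least $c$, so the orbit spends time at most $1/c$ there. By (9) the transversal coordinate is multiplied by at most $C=e^{C_0/c}$ in this time. So it stays at most $\eta/2<\eta$, and the orbit can only leave through the end. $\square$

## 10. The corner of the complete graph

**Lemma 3.** If an orbit is at a point with $d=\delta$ and $b=\beta>0$ small enough, it enters $\{d<\delta\}$ and later returns to $d=\delta$ with $a\le Ce^{-c/\beta}$. In between, $d<\delta$, and the orbit passes through a point with $0\le a\le d\le Ce^{-c/\beta}$.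

The orbit arrives along the diagonal, where $a\approx d$, and should leave along $u=1$, where $a\ll d$. So we follow the ratio $\theta=a/d\in(0,1)$ from near $1$ to near $0$, and write $\varphi=1-\theta=b/d$.

**Step 1: the equations in $(\theta,d)$.** This step factors out the common power $d^5$. By (7),
$$\frac{a'}a=-aSF,\qquad\frac{d'}d=-uvdG=:-d^5\hat G,\qquad\theta'=-\theta d^5\hat E,\qquad d^5\hat E:=aSF-uvdG.$$
Substituting $a=\theta d$, $S=\frac{d^2}4(\theta^2+3)$, $R=\frac{d^2}4(3\theta^2+1)$, $\bar e=\frac d2(1+\theta)$ we get
$$F=d^2\Big[\tfrac14p^2(u^2+v^2)(1+\theta^2)-\tfrac\kappa8u^2Md(\theta^2+3)(1+\theta)\Big],$$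
$$\hat G=uv\Big[\tfrac14p^2\theta^2(\theta^2+3)-\tfrac\kappa{32}Md(3\theta^2+1)^2(1+\theta)\Big],$$
and $aSF=d^5\cdot\frac{\theta(\theta^2+3)}4[\dots]$ with the bracket of $F$. Since $u=1-\theta d$ and $v=1-d$, both $\hat E$ and $\hat G$ are polynomials in $(\theta,d)$. At $d=0$ we have $u=v=p=M=1$, so $\hat G(\theta,0)=\frac14\theta^2(\theta^2+3)$ and
$$\hat E(\theta,0)=\tfrac18\theta(\theta^2+3)(1+\theta^2)-\tfrac14\theta^2(\theta^2+3)=\tfrac18\theta(\theta^2+3)(1-\theta)^2.$$

**Step 2: the effect of the invariant diagonal.** We need to know how $\hat E$ vanishes at $\theta=1$ when $d>0$. For $\theta=1$ we have $a=d$ and $a'=d'$ by (8), so $\hat E(1,d)=0$ for $0<d<1$, hence for all $d$. The polynomial $\hat E(\theta,d)-\hat E(\theta,0)$ is divisible by $d$ and vanishes at $\theta=1$. Therefore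
$$\hat E(\theta,d)=\tfrac18\theta(\theta^2+3)\varphi^2+d\,\varphi\,H(\theta,d),\qquad H\text{ a polynomial}.\tag{11}$$

**Step 3: $a$ decreases.** The bracket in $F$ is $\frac12(1+\theta^2)\ge\frac12$ at $d=0$. So for $\delta$ small, $F>0$ when $0<d\le\delta$, and $a'=-a^2SF<0$: the coordinate $a$ is decreasing while $d\le\delta$.

**Step 4: from the start down to $\theta=\frac12$.** This step shows that $d$ becomes exponentially small in $1/\beta$ before the orbit turns away from the diagonal. At the start $\varphi=\beta/\delta<\frac12$. For $\theta\in[\frac12,1]$ we have $\hat G(\theta,0)\in[\frac{13}{64},1]$, so for $\delta$ small $\frac18\le\hat G\le2$ when $\theta\ge\frac12$, $d\le\delta$. Thus $d$ decreases as long as $\theta\ge\frac12$; in particular the orbit enters $\{d<\delta\}$. Use $s=\ln(1/d)$ as new time: $ds/dt=d^5\hat G$, and since $\varphi'=-\theta'=\theta d^5\hat E$, we have $d\varphi/ds=\theta\hat E/\hat G$. By (11), with $c_1,C_1>0$ depending only on $\kappa$,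
$$c_1\varphi^2-C_1e^{-s}\varphi\le\frac{d\varphi}{ds}\le C_1\varphi^2+C_1e^{-s}\varphi.$$
For $\psi=1/\varphi$, where $\psi_s=-\varphi_s/\varphi^2$, this says
$$-C_1-C_1e^{-s}\psi\le\psi_s\le-c_1+C_1e^{-s}\psi.$$
The terms with $e^{-s}$ are removed by an integrating factor. Let $m(s)=\exp(-C_1e^{-s})$; then $m_s=C_1e^{-s}m$ and $m\in[e^{-C_1},1]$ for $s\ge0$. So
$$(\psi m)_s\ge-C_1m\ge-C_1,\qquad(\psi/m)_s\le-c_1/m\le-c_1.$$
Integrate from $s_0=\ln(1/\delta)$, where $\psi_0=\delta/\beta$, and use $\psi m\le\psi\le\psi/m$:
$$\psi(s)\ge e^{-C_1}\psi_0-C_1(s-s_0),\qquad\psi(s)\le e^{C_1}\psi_0-c_1(s-s_0).$$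
On bounded $s$-ranges $ds/dt=d^5\hat G$ is bounded below by a positive constant, so $s$ keeps increasing until $\psi=2$. By the second inequality $\psi=2$, that is $\theta=\frac12$, is reached at a finite $s_1$. By the first, $s_1\ge s_0+(e^{-C_1}\psi_0-2)/C_1$. So at that moment
$$d=d_1:=e^{-s_1}\le\delta\exp\Big(-\frac{e^{-C_1}\delta/\beta-2}{C_1}\Big)\le Ce^{-c/\beta},\qquad d_1<\delta,\qquad a=\tfrac{d_1}2 .$$
This is the point close to the corner that the lemma claims.

**Step 5: estimates for $\theta\le\frac12$.** They are needed to bring the orbit out of the corner. For $\delta$ small, $uvM\ge\frac12$ when $d\le\delta$. At $\theta=0$ the term $aSF$ vanishes and $u=1$, so $\hat E(0,d)=-\hat G(0,d)=\frac\kappa{32}vMd\ge\frac\kappa{64}d$. Further $\hat E(\theta,d)-\hat E(0,d)=\theta\Lambda(\theta,d)$ with a polynomial $\Lambda$, and $\Lambda(\theta,0)=\frac18(3+\theta^2)(1-\theta)^2\ge\frac3{32}$ for $\theta\le\frac12$. So for $\delta$ small $\Lambda\ge\frac1{16}$ and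
$$\hat E\ge\tfrac1{16}\theta+\tfrac\kappa{64}d>0\qquad(0\le\theta\le\tfrac12,\ 0<d\le\delta).\tag{12}$$
For $\hat G$ use $u,v,p\le1$ in the first term and $uvM\ge\frac12$ in the second:
$$\hat G\le\tfrac{13}{16}\theta^2-\tfrac\kappa{64}d\le\theta^2-\tfrac\kappa{64}d\qquad(0\le\theta\le\tfrac12,\ 0<d\le\delta).\tag{13}$$

**Step 6: from $\theta=\frac12$ back to $d=\delta$.** By (12), $\theta$ decreases while $d\le\delta$, so $\theta\le\frac12$ from now on. By (12) and (13),
$$(\ln d-16\theta)'=-d^5\hat G+16\theta d^5\hat E\ge-d^5\theta^2+d^5\theta^2=0.$$
Since $\ln d-16\theta$ starts at $\ln d_1-8$, we have $d\ge d_*:=d_1e^{-8}$ as long as $d\le\delta$. Suppose $d<\delta$ forever. Then $\theta'=-\theta d^5\hat E\le-\frac\kappa{64}d_*^6\theta$, so $\theta\to0$. Once $\theta^2\le\frac\kappa{128}d_*$, (13) gives $\hat G\le-\frac\kappa{128}d_*$, so $d'/d=-d^5\hat G\ge\frac\kappa{128}d_*^6$ and $d$ grows exponentially, a contradiction. So $d$ reaches $\delta$, and since $a$ has decreased by Step 3, $a\le d_1/2\le Ce^{-c/\beta}$ there. $\square$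

## 11. The corner of two cliques

**Lemma 4.** An orbit with $v=\delta$ and $a=\alpha<\delta$ reaches $a=\delta$ while staying in $\{a\le\delta,\,v\le\delta\}$, and then $v\le Ce^{-c/\alpha}$.

*Proof.* Here $v$ contracts exponentially while $a$ grows only like a solution of $a'\approx\mathrm{const}\cdot a^2$, and this gives the gain. At $(u,v)=(1,0)$ we have $p=\bar e=\frac12$, $M=\frac14$, $S=\frac34$, $R=\frac14$, so
$$F=\tfrac1{16}-\tfrac{3\kappa}{32}=\tfrac{2-3\kappa}{32}<0,\qquad G=-\tfrac\kappa{128}<0 .$$
So for $\delta$ small, on $\{a\le\delta,v\le\delta\}$,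
$$ca^2\le a'=-a^2SF\le Ca^2,\qquad v'=uvd^2G\le-cv.$$
Thus $v$ decreases and stays below $\delta$, and $(1/a)'\in[-C,-c]$. So $a$ reaches $\delta$ after a finite time $T$ with $\frac1\alpha-\frac1\delta\le CT$. At that time $v\le\delta e^{-cT}\le Ce^{-c/\alpha}$, with new constants. $\square$

## 12. The corner of the empty graph

**Lemma 5.** If an orbit is at a point with $u=\delta$ and $v=v_{\rm in}>0$ small enough, it enters $\{u<\delta\}$ and later returns to $u=\delta$ with $b\le Cv_{\rm in}^c$. In between, $u<\delta$, and the orbit passes through a point with $v\le u\le Cv_{\rm in}^c$.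

**Step 1: the equations in the ratio $s=v/u\in(0,1)$.** Insert $p^2=\frac{u^2(1+s)^2}4$, $u^2+v^2=u^2(1+s^2)$, $M=\frac{u^2(1+3s^2)}4$ into (7). Then $u'/u=u^3\hat f$ and $v'/v=u^3\hat g$ with
$$\hat f=a^2S\Big[\tfrac{(1+s)^2(1+s^2)(a^2+d^2)}{16}-\tfrac\kappa4(1+3s^2)S\bar e\Big],\qquad\hat g=d^2\Big[\tfrac{(1+s)^2a^2S}4-\tfrac\kappa4(1+3s^2)R^2\bar e\Big],$$
which are polynomials in $(s,u)$, as $a=1-u$ and $d=1-su$. At $u=0$ we have $a=d=S=R=\bar e=1$, so
$$\hat f(s,0)=\tfrac{(1+s)^2(1+s^2)}8-\tfrac\kappa4(1+3s^2),\qquad(\hat g-\hat f)(s,0)=\tfrac{(1+s)^2}8(2-1-s^2)=\tfrac{(1+s)^3(1-s)}8 .$$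
By (8), $u'/u=v'/v$ for $s=1$, so $\hat g-\hat f$ vanishes at $s=1$. Hence $\hat g-\hat f=(1-s)\hat\ell$ with a polynomial $\hat\ell$ and $\hat\ell(s,0)=\frac{(1+s)^3}8\in[\frac18,1]$.

**Step 2: a coordinate that moves at a controlled speed.** Put $y=\ln\frac s{1-s}$. Since $s'/s=v'/v-u'/u=u^3(1-s)\hat\ell$, we get
$$y'=u^3\hat\ell,\qquad\frac{d\ln u}{dy}=\frac{\hat f}{\hat\ell}.$$

**Step 3: signs and constants.** Since $\hat f(0,0)=\frac18-\frac\kappa4<0$ and $\hat f(1,0)=1-\kappa>0$, there are $0<s_1<s_2<1$ with $s_1\le\frac12$, and constants $c_2>0$, $K\ge1$, all depending only on $\kappa$, such that for $\delta$ small and $u\le\delta$: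
$$\tfrac1{16}\le\hat\ell\le2,\qquad|\hat f/\hat\ell|\le K,\qquad\hat f/\hat\ell\le-c_2\ \text{ for }s\le s_1,\qquad\hat f/\hat\ell\ge c_2\ \text{ for }s\ge s_2 .$$
Let $y_i=\ln\frac{s_i}{1-s_i}$. As long as $u\le\delta$, on bounded $y$-ranges $\ln u$ changes by a bounded amount, so $u$ and $y'$ are bounded below by positive constants. Hence $y$ keeps increasing, and passes every value in finite time, until $u$ returns to $\delta$.

**Step 4: the passage.** Start with $s_{\rm in}=v_{\rm in}/\delta<s_1$; as $s_{\rm in}\le\frac12$, $y_{\rm in}\le\ln(2s_{\rm in})$. Up to $y=y_1$, $u$ decreases (so the orbit enters $\{u<\delta\}$), and at $y_1$ we have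
$$u=u_1\le\delta e^{-c_2(y_1-y_{\rm in})}\le\delta e^{-c_2y_1}\Big(\frac{2v_{\rm in}}\delta\Big)^{c_2}\le Cv_{\rm in}^{c_2}.$$
Here $v\le u\le Cv_{\rm in}^{c_2}$: this is the point close to the corner. Between $y_1$ and $y_2$, $u$ changes by at most the factor $e^{K(y_2-y_1)}$, so still $u<\delta$ if $v_{\rm in}$ is small. For $y\ge y_2$, $\ln u$ grows at rate at least $c_2$ in $y$, so $u$ returns to $\delta$ at some finite $y_{\rm out}$.

**Step 5: the exit.** We show that the orbit leaves close to the diagonal. From $\ln(\delta/u_1)\le K(y_{\rm out}-y_1)$ we get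
$$1-s_{\rm out}=\frac1{1+e^{y_{\rm out}}}\le e^{-y_{\rm out}}\le e^{-y_1}\Big(\frac{u_1}\delta\Big)^{1/K}\le Cv_{\rm in}^{c_2/K}.$$
Since $b=\delta(1-s_{\rm out})$ and $K\ge1$, the lemma holds with $c=c_2/K$. $\square$

## 13. One turn around the triangle, and the proof of Theorem 1

Let $\Sigma=\{v=1-\delta,\ 0<b\le\varepsilon_0\}$ with $\varepsilon_0\le\eta$.

**Step 1: one loop.** Here we put the lemmas together into a return map. Start on $\Sigma$ with $b=\beta$. If $\varepsilon_0$ is small enough, the following passages occur in succession, because each bound below tends to $0$ with $\beta$ and so meets the smallness requirement of the next passage.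

1. Lemma 3: the orbit comes within $Ce^{-c/\beta}$ of $(1,1)$ and returns to $v=1-\delta$ with $a\le Ce^{-c/\beta}$.
2. Lemma 2 for $T_1$: it reaches $v=\delta$ with $a\le Ce^{-c/\beta}$.
3. Lemma 4: it reaches $u=1-\delta$ with $v\le C\exp(-c\,e^{c/\beta})$.
4. Lemma 2 for $T_2$: it reaches $u=\delta$ with $v\le C\exp(-c\,e^{c/\beta})$.
5. Lemma 5: it comes within $C\exp(-c\,e^{c/\beta})$ of $(0,0)$ and returns to $u=\delta$ with $b\le C\exp(-c\,e^{c/\beta})$, so $v=\delta-b\ge\delta/2$.
6. Lemma 2 for $T_0$: it reaches $v=1-\delta$ with $b=\beta'\le C\exp(-c\,e^{c/\beta})$.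

For $\varepsilon_0$ small, $\beta'\le\beta/2\le\varepsilon_0$, so the orbit is on $\Sigma$ again.

**Step 2: the constants $0$ and $1$.** The loop repeats forever, and the values $\beta_n$ of $b$ on $\Sigma$ tend to $0$. Each loop takes time bounded below, because $v$ moves from $1-\delta$ to $\delta$ and $|v'|\le C_0$. Hence the orbit comes arbitrarily close to $(1,1)$ and to $(0,0)$ at arbitrarily late times: along some times tending to infinity $W_{u(t),v(t)}\to1$, along others $\to0$, even in $L^\infty$. So $\{0,1\}\subseteq\omega_+(W_{u,v})$ for every $(u,v)\in\Sigma$, and the question is answered.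

**Step 3: changing $\delta$.** To find the exact limit set $L$ of an orbit starting on $\Sigma$, we look at it with smaller corner neighborhoods. Let $\delta'\in(0,\delta]$. Sections 9–12 and Step 1 apply with $\delta'$ in place of $\delta$, giving tubes $T_i'$, a width $\eta'$ and a section $\Sigma'=\{v=1-\delta',\ 0<b\le\varepsilon_0'\}$. Since $\beta_n\to0$, for large $n$ the orbit at its $n$th visit to $\Sigma$ lies in $T_0'$ with $b=\beta_n$ so small that, by Lemma 2, it reaches $v=1-\delta'$ with $b\le C'\beta_n\le\varepsilon_0'$, where $C'$ depends only on $\kappa,\delta'$. From then on it follows the six passages with $\delta'$ in place of $\delta$, with $b$-values on $\Sigma'$ tending to $0$. Hence the transversal coordinates in all tube passages also tend to $0$.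

**Step 4: $L\supseteq\partial\Delta$.** In each late loop the orbit traverses $T_0'$ and $T_1'$ with $v$ running over $[\delta',1-\delta']$, and $T_2'$ with $u$ running over $[\delta',1-\delta']$, with transversal coordinate tending to $0$ from loop to loop. So $L$ contains the corresponding segments of the three sides. Let $\delta'\to0$; since $L$ is closed, $L\supseteq\partial\Delta$.

**Step 5: $L\subseteq\partial\Delta$.** Let $N_{\delta'}=\{d\le\delta'\}\cup\{a\le\delta',v\le\delta'\}\cup\{u\le\delta'\}$, a closed subset of $\Delta$. By Lemmas 3, 4, 5 the late orbit is in $N_{\delta'}$ during the corner passages, so outside $N_{\delta'}$ it lies in the tubes $T'_i$, with transversal coordinate tending to $0$. A point of $L\setminus N_{\delta'}$ is a limit of orbit points at times tending to infinity, which are eventually outside the closed set $N_{\delta'}$. So it lies on $\partial\Delta$. Hence $L\cap\operatorname{int}\Delta\subseteq N_{\delta'}$ for all $\delta'\in(0,\delta]$. A point in all $N_{\delta'}$ lies, for arbitrarily small $\delta'$, in the same one of the three sets, so it satisfies $d=0$,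 or $a=v=0$, or $u=0$; in $\Delta$ these are the three corners. So $L\cap\operatorname{int}\Delta=\emptyset$, and $L=\partial\Delta$.

**Step 6: an open set of starting points.** Let $\phi_r$ be the flow of (7). Since $\Sigma\subset T_0$, we have $v'>0$ on $\Sigma$. Put
$$O=\{\phi_r(\sigma):\ \sigma\in\Sigma,\ b(\sigma)<\varepsilon_0,\ |r|<1\}\subset\operatorname{int}\Delta .$$
The map $(b,r)\mapsto\phi_r(1-\delta+b,1-\delta)$ has, at $r=0$, the partial derivatives $(1,0)$ and $(u',v')$ with $v'\neq0$. At general $r$ both are transported by the invertible differential of $\phi_r$. So its differential is invertible everywhere, and by the inverse function theorem $O$ is open. Every point of $O$ lies on the orbit of a point of $\Sigma$ and has the same $\omega$-limit set $\partial\Delta$.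

By (10), $\omega_+(W_{u,v})=\{W_{u',v'}:(u',v')\in\partial\Delta\}$ for every $(u,v)\in O$. The side $u=v$ of $\Delta$ gives all constants $c\in[0,1]$, including $0$ and $1$. The edge density of $W_{u,v}$ is $\frac{u+v}2\in[0,1]$, so its $\liminf$ along the trajectory is $0$ and its $\limsup$ is $1$. This proves Theorem 1. $\blacksquare$
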